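\title{Uniqueness of entire solutions of quasilinear equations with measure data: the threshold $p=n-1$}

\begin{abstract}
Let $1<p<n$. We consider the problem $-\operatorname{div}\mathcal A(x,\nabla u)=\sigma$, $u\ge0$ in $\mathbb R^n$, $\liminf_{|x|\to\infty}u=0$, for operators of $p$-Laplace type and for locally finite measures $\sigma\ge0$ that do not charge sets of zero $p$-capacity and whose Wolff potential is finite at some point. The problem has a minimal $\mathcal A$-superharmonic solution, and we ask whether it has any other. We show that uniqueness holds for all such $\mathcal A$ and $\sigma$ if and only if $p\ge n-1$. For $p<n-1$ we construct an operator, given by the gradient of a $C^1$ strictly convex integrand, and a measure with $\sigma(B_R)=O(R)$, for which there are two different bounded, locally Lipschitz solutions. For $p<n-1$ uniqueness still holds whenever $\liminf_{R\to\infty}\sigma(B_R)/R=0$.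
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $1<p<n$, and let $\mathcal A:\mathbb R^n\times\mathbb R^n\to\mathbb R^n$ satisfy the \emph{structural conditions of order $p$}:
\begin{itemize}
\item[(A1)] $\mathcal A(x,\xi)$ is measurable in $x$ and continuous in $\xi$;
\item[(A2)] $\mathcal A(x,\xi)\cdot\xi\ge\alpha|\xi|^p$ and $|\mathcal A(x,\xi)|\le\beta|\xi|^{p-1}$ for some constants $0<\alpha\le\beta$;
\item[(A3)] $(\mathcal A(x,\xi_1)-\mathcal A(x,\xi_2))\cdot(\xi_1-\xi_2)>0$ for $\xi_1\ne\xi_2$.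
\end{itemize}
The model is $\mathcal A(x,\xi)=|\xi|^{p-2}\xi$, which gives the $p$-Laplacian. Condition (A2) controls the size of $\mathcal A(x,\xi)$; about the increments of $\mathcal A$ in $\xi$ we know only the sign in (A3). For a nonnegative locally finite (Radon) measure $\sigma$ on $\mathbb R^n$ we study
\begin{equation}\tag{$*$}\label{eq:main}
-\operatorname{div}\mathcal A(x,\nabla u)=\sigma,\quad u\ge0\ \text{ in }\mathbb R^n,\qquad\liminf_{|x|\to\infty}u=0 .
\end{equation}
Adding a constant to $u$ does not change the equation, and the last condition fixes the constant. It is a lower limit because solutions need not tend to zero (Example~\ref{ex:tube}).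

Solutions with measure data may have infinite energy, so the equation is understood in the sense of nonlinear potential theory. A function $z\in W^{1,p}_{\rm loc}(\Omega)$ is a \emph{weak supersolution} in the open set $\Omega$ if $\int\mathcal A(x,\nabla z)\cdot\nabla\varphi\,dx\ge0$ for all $0\le\varphi\in C_c^\infty(\Omega)$; it is \emph{$\mathcal A$-harmonic} if it is continuous and the integral vanishes for all $\varphi\in C^\infty_c(\Omega)$. By (A2) and density, these relations extend to compactly supported $\varphi\in W^{1,p}(\Omega)$. A function $u:\mathbb R^n\to(-\infty,\infty]$ is \emph{$\mathcal A$-superharmonic} if it is lower semicontinuous, not identically $\infty$, and obeys the comparison principle: for every bounded open $D$ and every $g\in C(\overline D)$ that is $\mathcal A$-harmonic in $D$, the inequality $g\le u$ on $\partial D$ implies $g\le u$ in $D$. For such $u$ the truncations $\min\{u,k\}$ lie in $W^{1,p}_{\rm loc}$, and the \emph{generalized gradient} is $\nabla u:=\lim_{k\to\infty}\nabla\min\{u,k\}$; thus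 $\nabla u=\nabla\min\{u,k\}$ a.e.\ on $\{u<k\}$. The distribution $-\operatorname{div}\mathcal A(x,\nabla u)$ is a nonnegative Radon measure $\mu[u]$, the \emph{Riesz measure} of $u$. An \emph{$\mathcal A$-superharmonic solution} of \eqref{eq:main}, or simply a \emph{solution}, is a nonnegative $\mathcal A$-superharmonic $u$ on $\mathbb R^n$ with $\mu[u]=\sigma$ and $\liminf_{|x|\to\infty}u=0$. A solution $u$ is \emph{minimal} if $u\le v$ in $\mathbb R^n$ for every solution $v$; there is at most one minimal solution.

We impose two conditions on $\sigma$. The first limits the mass at infinity. With open balls $B_t(x)$, the \emph{Wolff potential} of $\sigma$ is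
\[
\mathbf W_{1,p}\sigma(x)=\int_0^\infty\Big(\frac{\sigma(B_t(x))}{t^{n-p}}\Big)^{\frac1{p-1}}\frac{dt}t ,
\]
and we require
\begin{equation}\tag{F}\label{eq:F}
\mathbf W_{1,p}\sigma(x)<\infty\quad\text{for some }x\in\mathbb R^n .
\end{equation}
For $p=2$, Fubini's theorem gives $\mathbf W_{1,2}\sigma(x)=(n-2)^{-1}\int|x-z|^{2-n}\,d\sigma(z)$, so \eqref{eq:F} says that the Newtonian potential is not identically infinite. For general $p$ the Wolff potential bounds every solution from above, see (P1) below.

The second condition limits the concentration of mass. The \emph{$p$-capacity} of a compact set $K$ is the infimum of $\int|\nabla\varphi|^p\,dx$ over $\varphi\in C_c^\infty(\mathbb R^n)$ with $\varphi\ge1$ on $K$; for open $U$ it is the supremum over compact $K\subset U$, and for arbitrary $E$ the infimum over open $U\supset E$. We write $\sigma\ll\operatorname{cap}_p$ if $\sigma(E)=0$ for every Borel set $E$ with $\operatorname{cap}_p(E)=0$. By scaling, the capacity of a ball of radius $r$ is a constant times $r^{n-p}$, so points have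 zero capacity and Dirac masses are excluded.

It is known that, if $\sigma$ satisfies \eqref{eq:F} and $\sigma\ll\operatorname{cap}_p$, then \eqref{eq:main} has a minimal solution. The following question was posed by Phuc and Verbitsky \cite{PV}.

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every $\mathcal A$ satisfying \textup{(A1)--(A3)} and every $\sigma\ll\operatorname{cap}_p$ satisfying \eqref{eq:F}, all solutions of \eqref{eq:main} coincide with the minimal one?}
\medskip

The simplest cases suggest the answer yes. For the Laplacian ($p=2$, $\mathcal A(x,\xi)=\xi$), if $u$ is the minimal solution and $v$ is any solution, then $v-u\ge0$ is harmonic in the sense of distributions, hence a.e.\ equal to a constant $c\ge0$ by the theorems of Weyl and Liouville; then $v\ge c$, and the condition at infinity gives $c=0$. For general $\mathcal A$ and compactly supported $\sigma$, solutions decay at infinity and an energy argument gives uniqueness (Section~\ref{sec:mechanism}).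

\subsection{Results}

The answer is no in general, and it depends on $p$ and $n$ in a sharp way. Write $B_R=B_R(0)$.

\begin{theorem}[Nonuniqueness]\label{thm:counter}
Let $1<p<n-1$. There are an $\mathcal A$ satisfying \textup{(A1)--(A3)}, of the form $\mathcal A(x,\cdot)=\nabla_\xi\Psi(x,\cdot)$ with $\Psi(x,\cdot)$ a $C^1$ strictly convex function, and a measure $\sigma\ll\operatorname{cap}_p$ satisfying \eqref{eq:F} and $\sigma(B_R)\le CR$ for $R\ge1$, such that \eqref{eq:main} has two different bounded, locally Lipschitz $\mathcal A$-superharmonic solutions $u\le v$, $u\ne v$. In particular $v$ is not the minimal solution.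
\end{theorem}

\begin{theorem}[Uniqueness]\label{thm:unique}
Let $1<p<n$, let $\mathcal A$ satisfy \textup{(A1)--(A3)}, and let $\sigma$ satisfy \eqref{eq:F} and $\sigma\ll\operatorname{cap}_p$. Assume that either $p\ge n-1$, or $p<n-1$ and $\liminf_{R\to\infty}\sigma(B_R)/R=0$. Then \eqref{eq:main} has exactly one $\mathcal A$-superharmonic solution.
\end{theorem}

In particular, uniqueness holds for every finite $\sigma\ll\operatorname{cap}_p$ that satisfies \eqref{eq:F}.

\begin{corollary}[Classification]\label{cor:class}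
Fix $1<p<n$. The statement ``for all $\mathcal A$ satisfying \textup{(A1)--(A3)} and all $\sigma\ll\operatorname{cap}_p$ satisfying \eqref{eq:F}, problem \eqref{eq:main} has exactly one $\mathcal A$-superharmonic solution'' is true if and only if $p\ge n-1$. For $p<n-1$ the condition $\liminf_{R\to\infty}\sigma(B_R)/R=0$ in Theorem~\ref{thm:unique} cannot be weakened to $\sigma(B_R)=O(R)$.
\end{corollary}

\begin{proof}
For $p\ge n-1$, Theorem~\ref{thm:unique} applies to all admissible $\mathcal A$ and $\sigma$. For $p<n-1$, Theorem~\ref{thm:counter} gives a pair with two solutions, and its measure satisfies $\sigma(B_R)\le CR$ for $R\ge1$.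
\end{proof}

The threshold comes from comparing two growth rates. Nonuniqueness needs mass of order $R$ in $B_R$, while \eqref{eq:F} forces $\sigma(B_R)=o(R^{n-p})$ (Lemma~\ref{lem:omega}); the two are compatible only if $n-p>1$. The operator in Theorem~\ref{thm:counter} is built for the purpose. For $p=2$ the Laplacian cannot replace it, as we saw; for $p\ne2$ we do not decide whether the $p$-Laplacian itself can.

Section~\ref{sec:facts} lists the tools from potential theory. Section~\ref{sec:mechanism} explains the identity behind both theorems on the simplest cases. Theorem~\ref{thm:counter} is proved in Sections~\ref{sec:convex} and~\ref{sec:cylinder}, and Theorem~\ref{thm:unique} in Sections~\ref{sec:identity} and~\ref{sec:spheres}.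

\section{Tools from nonlinear potential theory}\label{sec:facts}

The letters $C,c$ denote positive constants that depend only on $n,p,\alpha,\beta$, unless we say otherwise, and $p'=p/(p-1)$. A property holds \emph{quasi-everywhere} (q.e.) if it holds outside a set of zero $p$-capacity. A function is \emph{quasicontinuous} if for every $\delta>0$ there is an open $U$ with $\operatorname{cap}_p(U)<\delta$ such that its restriction to $\mathbb R^n\setminus U$ is continuous. We use the following facts, under (A1)--(A3).

\begin{itemize}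
\item[(P1)] \emph{Upper Wolff estimate} \cite{KM}. If $u\ge0$ is $\mathcal A$-superharmonic in $\mathbb R^n$ and $\mu=\mu[u]$, then for all $x$ and $r>0$
\[
u(x)\le C\inf_{B_r(x)}u+C\int_0^{2r}\Big(\frac{\mu(B_t(x))}{t^{n-p}}\Big)^{\frac1{p-1}}\frac{dt}t .
\]
If $\liminf_{|x|\to\infty}u=0$, the infimum tends to $0$ as $r\to\infty$. Hence every solution of \eqref{eq:main} satisfies $u\le C_0\mathbf W_{1,p}\sigma$ everywhere. We reserve the name $C_0$ for this constant.
\item[(P2)] \emph{Fine properties} \cite{HKM,KM}. An $\mathcal A$-superharmonic function $u$ is quasicontinuous, $\operatorname{cap}_p\{u=\infty\}=0$, $u(x)=\operatorname{ess\,liminf}_{y\to x}u(y)$ for all $x$, and $\min\{u,k\}$ is a weak supersolution. If $\operatorname{cap}_p(E)=0$, then $\mathcal H^s(E)=0$ for all $s>n-p$.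
\item[(P3)] \emph{Renormalized equation} \cite{KKT}. If $u$ is $\mathcal A$-superharmonic and $\mu[u]=\sigma\ll\operatorname{cap}_p$, then for every $h\in W^{1,\infty}(\mathbb R)$ with $h'$ compactly supported and every $\varphi\in C_c^\infty(\mathbb R^n)$,
\[
\int\mathcal A(x,\nabla u)\cdot\nabla u\,h'(u)\varphi\,dx+\int\mathcal A(x,\nabla u)\cdot\nabla\varphi\,h(u)\,dx=\int h(u)\varphi\,d\sigma .
\]
In words: $h(u)\varphi$ is an admissible test function.
\item[(P4)] \emph{Weak Harnack inequality} \cite{Tru}. If $z\ge0$ is a weak supersolution in $\mathbb R^n$ and $0<s<\frac{n(p-1)}{n-p}$, then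
\[
\Big(\frac1{|B_{2r}(x)|}\int_{B_{2r}(x)}z^s\,dy\Big)^{1/s}\le C_s\operatorname{ess\,inf}_{B_r(x)}z .
\]
\end{itemize}

By (P2), an $\mathcal A$-superharmonic $u$ is finite Lebesgue-a.e., and also $\sigma$-a.e.\ when $\sigma\ll\operatorname{cap}_p$; its infimum and essential infimum over an open set agree; and if $v=u+c$ a.e.\ for $\mathcal A$-superharmonic $u,v$ and a constant $c$, then $v=u+c$ everywhere.

We also use three textbook facts.
\begin{itemize}
\item[(P5)] \emph{Quasicontinuous representatives.} If $\Phi_j\in C_c^\infty(\mathbb R^n)$ converge in $W^{1,p}(\mathbb R^n)$, a subsequence converges q.e.\ to a quasicontinuous function; and two quasicontinuous functions that agree a.e.\ agree q.e.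
\item[(P6)] \emph{Chain rule.} If $z\in W^{1,p}_{\rm loc}$ and $h$ is Lipschitz and piecewise $C^1$, then $h(z)\in W^{1,p}_{\rm loc}$ and $\nabla h(z)=h'(z)\nabla z$ a.e. Since $\nabla z=0$ a.e.\ on each level set of $z$, the values of $h'$ at the corners play no role.
\item[(P7)] \emph{Vitali covering lemma.} A finite family of balls has a disjoint subfamily whose threefold enlargements cover the union. An arbitrary family of balls of bounded radii has a countable disjoint subfamily whose fivefold enlargements cover the union.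
\end{itemize}

\section{Energy and flux}\label{sec:mechanism}

Both theorems come from one identity. Let $u\le v$ be two solutions of \eqref{eq:main}, in this section bounded and locally Lipschitz. Put
\[
w=v-u\ge0,\qquad\nabla w=\nabla v-\nabla u,\qquad J=\mathcal A(x,\nabla v)-\mathcal A(x,\nabla u).
\]
The two equations have the same right side, so $\operatorname{div}J=0$. By (A3), $J\cdot\nabla w\ge0$, with equality only where $\nabla w=0$. For $\varepsilon,k>0$ let
\[
H(s)=H_{\varepsilon,k}(s)=\min\{(s-\varepsilon)_+,k\},\qquad H'=\mathbf 1_{(\varepsilon,\varepsilon+k)},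
\]
and let $\varphi\ge0$ be Lipschitz with compact support. Testing $\operatorname{div}J=0$ with $H(w)\varphi$ gives
\begin{equation}\label{eq:energy}
\int H'(w)\,J\cdot\nabla w\;\varphi\,dx=-\int H(w)\,J\cdot\nabla\varphi\,dx .
\end{equation}
The left side is an energy of $w$. For $\varphi_R(x)=\min\{1,(2-|x|/R)_+\}$ the right side is the flux of $H(w)J$ out of the sphere $\{|x|=s\}$, averaged over $s\in(R,2R)$. Since $H(w)$ vanishes outside $\{w>\varepsilon\}\subset\{v>\varepsilon\}$, this flux is at most
\begin{equation}\label{eq:fluxheur}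
\frac{\beta k}R\int_{(B_{2R}\setminus B_R)\cap\{v>\varepsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)\,dx .
\end{equation}
If \eqref{eq:fluxheur} tends to zero along a sequence $R_j\to\infty$, for every $\varepsilon$, then the energy vanishes, $w$ is constant, and the constant is $0$. The restriction to $\{v>\varepsilon\}$ is essential. Without it the quantity is not small, because testing the equation for $v$ with $\varphi_R$ gives $\sigma(B_R)\le\beta R^{-1}\int_{B_{2R}\setminus B_R}|\nabla v|^{p-1}\,dx$.

\subsection{Compactly supported data}\label{sub:compact}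
Let $\operatorname{supp}\sigma\subset B_{R_0}$ and $|x|\ge2R_0$. Then $\sigma(B_t(x))=0$ for $t\le|x|/2$, and (P1) gives
\[
v(x)\le C_0\,\sigma(\mathbb R^n)^{\frac1{p-1}}\int_{|x|/2}^\infty t^{-\frac{n-p}{p-1}}\frac{dt}t=C\sigma(\mathbb R^n)^{\frac1{p-1}}|x|^{-\frac{n-p}{p-1}} .
\]
So $\{v>\varepsilon\}$ is bounded, \eqref{eq:fluxheur} vanishes for large $R$, and $u=v$. This argument breaks down already for finite measures.

\begin{example}\label{ex:tube}
Let $n=4$, $p=2$, $\mathcal A(x,\xi)=\xi$, and write $x=(y,x_4)$ with $y\in\mathbb R^3$. Let $\sigma$ have density $x_4^4$ on the tube $\{x_4\ge1,\ |y|<x_4^{-2}\}$ and $0$ elsewhere. Its mass is a constant times $\int_1^\infty t^4t^{-6}\,dt<\infty$. The Newtonian potential $v(x)=c\int|x-z|^{-2}\,d\sigma(z)$ solves \eqref{eq:main}; it tends to $0$ along the negative $x_4$-axis, where $|x-z|\ge|x|$ on the tube. At $x=(0,T)$ with $T\ge2$ and $r=T^{-2}$, the ball $B_{r/4}(x)$ lies in $\{T/2\le x_4\le2T\}$, hence in the tube, and the density on it is at least $r^{-2}/16$. Therefore $v(x)\ge c\,(r/4)^{-2}\,(r^{-2}/16)\,|B_1|(r/4)^4=c|B_1|/256$.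 For small $\varepsilon$, every large sphere meets $\{v>\varepsilon\}$.
\end{example}

So we cannot hope to find spheres that avoid $\{v>\varepsilon\}$, and the flux through this set has to be estimated. Scaling indicates the size to expect. To keep $v$ of order $1$ in a tube of width $\rho\le1$ takes mass $\rho^{n-p}$ in each piece of length $\rho$, that is, mass $\rho^{n-p-1}$ per unit length. The gradient is of order $\rho^{-1}$, so the flux through a cross-section is of order $\rho^{n-1}\rho^{-(p-1)}=\rho^{n-p}$, which is at most the mass per unit length. On average the mass per unit length is $\sigma(B_R)/R$. Section~\ref{sec:spheres} makes this rigorous: on suitable spheres the flux is at most $Ck\,\sigma(B_{3R})/R$.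

\subsection{How a second solution arises}\label{sub:design}
Read \eqref{eq:energy} in the other direction. A second solution needs a divergence-free field $J$ that carries a nonvanishing flux to infinity through a region where $w$, and hence $v$, stays away from zero. The simplest arrangement is a straight channel of unit width along which $u$ does not change. Take $n=4$, $p=2$, $x=(y,x_4)$, and $u=\min\{1,|y|^{-1}\}$. This is the Newtonian potential in $\mathbb R^3$ of a uniform charge on the unit sphere, so $-\Delta u$ is surface measure on the cylinder $\{|y|=1\}$, with mass of order $R$ in $B_R$. Let $\chi(y)\ge0$ be a bump supported away from the cylinder, let $\ell$ increase strictly from $0$ at $-\infty$ to $1$ at $+\infty$, and put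
\[
J=\varepsilon\chi(y)e_4,\qquad w=\varepsilon\,\ell(x_4)\chi(y).
\]
Then $\operatorname{div}J=0$ and $J\cdot\nabla w=\varepsilon^2\chi^2\ell'>0$ in the channel $\{\chi>0\}$. The energy in a slab,
\[
\int_{\{|x_4|<T\}}J\cdot\nabla w\,dx=\varepsilon^2\big(\ell(T)-\ell(-T)\big)\int\chi^2\,dy ,
\]
is the flux of $wJ$ through the two ends, and it tends to $\varepsilon^2\int\chi^2\,dy>0$. Nothing in \eqref{eq:energy} forbids this pair. It remains to find an operator that has it: at each point $x$ of the channel we must prescribe the values of $\mathcal A(x,\cdot)$ at the two vectors $\nabla u(x)$ and $\nabla u(x)+\nabla w(x)$ so that they differ by $J(x)$. The difficulty is that $J\cdot\nabla w/|J|^2=\ell'(x_4)$ tends to zero at the ends of the channel, whereas for a linear $\mathcal A$ this ratio is at least $\alpha/\beta^2$. The next section shows that (A1)--(A3) allow the ratio to degenerate.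

\section{Convex functions with two prescribed gradients}\label{sec:convex}

If a map $A$ is strictly monotone and $f=A(\xi_0+\eta)-A(\xi_0)$ with $\eta\neq 0$, then $f\cdot\eta>0$. The lemma below says that, for small $\eta$ and $f$, this is the only constraint, and that the constants in (A2) do not depend on how close $f$ is to being orthogonal to $\eta$.

\begin{lemma}\label{lem:interp}
Let $1<p<\infty$ and $n\ge2$. There are $\rho_0,d_0>0$ and $C_\Psi\ge1$, depending only on $p$, with the following property. Let $\Lambda$ be the set of $(\xi_0,\eta,f)\in(\mathbb R^n)^3$ with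
\[
\xi_0\ne0,\qquad|\eta|\le\rho_0|\xi_0|,\qquad|f|\le\tfrac{d_0}{24}|\xi_0|^{p-1},\qquad f\cdot\eta>0 .
\]
To each $(\xi_0,\eta,f)\in\Lambda$ one can assign a $C^1$ strictly convex $\Psi:\mathbb R^n\to\mathbb R$ such that
\begin{itemize}
\item[(i)] $|\xi|^p\le\Psi(\xi)\le C_\Psi|\xi|^p$ for all $\xi$;
\item[(ii)] $\nabla\Psi(\xi_0)=p|\xi_0|^{p-2}\xi_0$ and $\nabla\Psi(\xi_0+\eta)=p|\xi_0|^{p-2}\xi_0+f$;
\item[(iii)] $\nabla\Psi(\xi)$ is a continuous function of $(\xi_0,\eta,f,\xi)\in\Lambda\times\mathbb R^n$;
\item[(iv)] $A=\nabla\Psi$ is strictly monotone, $A(\xi)\cdot\xi\ge|\xi|^p$ and $|A(\xi)|\le2^pC_\Psi|\xi|^{p-1}$.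
\end{itemize}
\end{lemma}

The plan is to modify $|\xi|^p$ only near $\xi_0$. There we replace it by its tangent plane, lifted by a small height $\kappa$, plus a small convex function $r$ whose gradient is $0$ at $\xi_0$ and $f$ at $\xi_0+\eta$. The lift makes the new function the larger one near $\xi_0$; strict convexity makes $|\xi|^p$ the larger one farther away; and a smoothed maximum of the two is convex.

\begin{proof}
If $\Psi_1$ works for $(\xi_0/|\xi_0|,\ \eta/|\xi_0|,\ f/|\xi_0|^{p-1})$, then $\Psi(\xi)=|\xi_0|^p\Psi_1(\xi/|\xi_0|)$ works for $(\xi_0,\eta,f)$, since $\nabla\Psi(\xi)=|\xi_0|^{p-1}\nabla\Psi_1(\xi/|\xi_0|)$. So let $\xi_0=e$ with $|e|=1$, and write $\xi=e+\zeta$.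

\emph{Step 1: the constants.} The gap between $|\xi|^p$ and its tangent plane at $e$ is
\[
D(\zeta)=|e+\zeta|^p-1-p\,e\cdot\zeta .
\]
It is strictly convex and vanishes together with its gradient at $0$, so $D>0$ off the origin. It depends only on $|\zeta|$ and $e\cdot\zeta$, so $d_0=\min_{|\zeta|=1/2}D>0$ depends only on $p$. For $|\zeta|\ge\frac12$, convexity on the segment from $0$ to $\zeta$ gives $d_0\le D(\zeta/(2|\zeta|))\le D(\zeta)/(2|\zeta|)$, that is, $D(\zeta)\ge2d_0|\zeta|$. Let $\kappa=d_0/4$, and choose $\rho_0\in(0,\frac12)$, depending only on $p$, with $D\le\kappa/2$ on $\{|\zeta|\le\rho_0\}$. (For $p=2$ one has $D(\zeta)=|\zeta|^2$, $d_0=\frac14$, and $\rho_0=32^{-1/2}$ will do.)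

\emph{Step 2: the function $r$.} The quadratic $(f\cdot\zeta)^2/(2f\cdot\eta)$ is convex and has gradient $0$ at $0$ and $f$ at $\eta$. It has two defects: it is large when $f\cdot\eta$ is small, and it is not strictly convex. We cure the first by a one-dimensional profile of bounded slope and the second by adding a small strictly convex term. Let
\[
\lambda=\min\Big\{\frac{d_0}{24},\frac{f\cdot\eta}{2|\eta|^2}\Big\}>0,\qquad f_1=f-\frac{\lambda\eta}{\sqrt{1+|\eta|^2}} .
\]
Then $f_1\cdot\eta\ge f\cdot\eta-\lambda|\eta|^2\ge\frac12f\cdot\eta>0$ and $|f_1|\le|f|+\lambda\le d_0/12$. Let $e_1=f_1/|f_1|$, $s_0=e_1\cdot\eta>0$ and $N(s)=\int_0^{|s|}\frac{2\tau}{\tau+s_0}\,d\tau$. Its derivative $N'(s)=2s/(|s|+s_0)$ is continuous and increasing, with $N'(0)=0$, $N'(s_0)=1$ and $|N'|\le2$. So $N$ is $C^1$ and convex, and $0\le N(s)\le2|s|$. Set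
\[
r(\zeta)=|f_1|\,N(e_1\cdot\zeta)+\lambda\big(\sqrt{1+|\zeta|^2}-1\big).
\]
This function is $C^1$ and strictly convex, $\nabla r(0)=0$, and $\nabla r(\eta)=|f_1|N'(s_0)e_1+\lambda\eta/\sqrt{1+|\eta|^2}=f$. Moreover
\[
0\le r(\zeta)\le(2|f_1|+\lambda)|\zeta|\le\Big(\frac{d_0}6+\frac{d_0}{24}\Big)|\zeta|\le\frac{d_0}4|\zeta| .
\]

\emph{Step 3: gluing.} Let $P$ be the smoothed positive part
\[
P(s)=0\ \ (s\le-\tfrac\kappa2),\qquad P(s)=\frac{(s+\frac\kappa2)^2}{2\kappa}\ \ (|s|\le\tfrac\kappa2),\qquad P(s)=s\ \ (s\ge\tfrac\kappa2).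
\]
It is $C^1$ and convex, with $0\le P'\le1$ and $0\le P(s)\le s_++\frac\kappa2$. The smoothed maximum $M(a,b)=b+P(a-b)$ is convex, it is nondecreasing in each variable because $\partial_aM=P'$ and $\partial_bM=1-P'$, and $M(a-s,b-s)=M(a,b)-s$. Put
\[
q(\xi)=1+p\,e\cdot\zeta+\kappa+r(\zeta),\qquad\Psi(\xi)=M\big(q(\xi),|\xi|^p\big).
\]
Then $\Psi$ is $C^1$. For strict convexity let $\xi=(1-t)\xi_1+t\xi_2$ with $\xi_1\ne\xi_2$ and $0<t<1$, and let $\bar a,\bar b$ be the corresponding convex combinations of the values of $q$ and of $|\cdot|^p$. Both functions are strictly convex, so $q(\xi)\le\bar a-s$ and $|\xi|^p\le\bar b-s$ for some $s>0$, and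
\[
\Psi(\xi)\le M(\bar a-s,\bar b-s)=M(\bar a,\bar b)-s\le(1-t)\Psi(\xi_1)+t\Psi(\xi_2)-s .
\]

\emph{Step 4: properties \textup{(i)--(iii)}.} We have $\Psi(\xi)=|\xi|^p+P(g)$ with $g=q(\xi)-|\xi|^p=\kappa+r(\zeta)-D(\zeta)$.
\begin{itemize}
\item If $|\zeta|\ge\frac12$, then $g\le\frac{d_0}4-\frac74d_0|\zeta|\le-\frac58d_0<-\frac\kappa2$, so $\Psi(\xi)=|\xi|^p$. In particular $\Psi(0)=0$.
\item If $|\zeta|<\frac12$, then $0\le P(g)\le\kappa+\frac{d_0}8+\frac\kappa2=\frac{d_0}2$ and $1\le2^p|\xi|^p$. This gives (i) with $C_\Psi=1+2^pd_0$.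
\item If $|\zeta|\le\rho_0$, then $g\ge\frac\kappa2$, so $\Psi=q$ on this closed ball, and $\nabla\Psi(e+\zeta)=p\,e+\nabla r(\zeta)$ there, on the boundary by continuity. The choices $\zeta=0$ and $\zeta=\eta$ give (ii).
\end{itemize}
For (iii), the quantities $\lambda,f_1,e_1,s_0$ are continuous on $\Lambda$, with $f_1\ne0$ and $s_0>0$; $N$ and $N'$ are continuous in $(s,s_0)$; and $\nabla\Psi=P'(g)\nabla q+(1-P'(g))\,p|\xi|^{p-2}\xi$.

\emph{Step 5: property \textup{(iv)}.} For $\xi_1\ne\xi_2$, strict convexity gives $\Psi(\xi_2)>\Psi(\xi_1)+A(\xi_1)\cdot(\xi_2-\xi_1)$; adding the inequality with $\xi_1,\xi_2$ exchanged yields strict monotonicity. With $\xi_2=0$ we get $A(\xi)\cdot\xi\ge\Psi(\xi)-\Psi(0)\ge|\xi|^p$. Finally,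
\[
|A(\xi)|\,|\xi|=\sup_{|z|=|\xi|}A(\xi)\cdot z\le\sup_{|z|=|\xi|}\big(\Psi(\xi+z)-\Psi(\xi)\big)\le C_\Psi(2|\xi|)^p .\qedhere
\]
\end{proof}

\section{Two solutions along a cylinder}\label{sec:cylinder}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $1<p<n-1$ and write $x=(y,x_n)\in\mathbb R^{n-1}\times\mathbb R$.

\emph{The first solution and the measure.} Let $\gamma=\frac{n-1-p}{p-1}>0$, so that $(\gamma+1)(p-1)=n-2$, and let $u(x)=\min\{1,|y|^{-\gamma}\}$. For $|y|>1$ we have $\nabla u=-\gamma|y|^{-\gamma-1}(y/|y|,0)$, and $\nabla u=0$ for $|y|<1$. Hence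
\[
G:=p|\nabla u|^{p-2}\nabla u=-p\gamma^{p-1}\frac{(y,0)}{|y|^{n-1}}\,\mathbf 1_{\{|y|>1\}} .
\]
The field $y/|y|^{n-1}$ is divergence free in $\mathbb R^{n-1}\setminus\{0\}$. The outer normal of $\{|y|>1\}$ on the cylinder $\Sigma=\{|y|=1\}$ is $\nu=-(y,0)$, and $G\cdot\nu=p\gamma^{p-1}$ from outside the cylinder. The divergence theorem in $\{|y|>1\}$ gives
\begin{equation}\label{eq:G}
\int G\cdot\nabla\varphi\,dx=\int\varphi\,d\sigma\quad(\varphi\in C_c^\infty(\mathbb R^n)),\qquad\sigma(E):=p\gamma^{p-1}\,\mathcal H^{n-1}(E\cap\Sigma).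
\end{equation}
Since $n-1>n-p$, sets of zero $p$-capacity are $\mathcal H^{n-1}$-null by (P2), so $\sigma\ll\operatorname{cap}_p$. The set $B_t\cap\Sigma$ is empty for $t\le1$ and lies in $\Sigma\cap\{|x_n|<t\}$, so $\sigma(B_t)\le Ct$. Therefore
\[
\mathbf W_{1,p}\sigma(0)\le C\int_1^\infty t^{-\frac{n-1-p}{p-1}}\frac{dt}t<\infty ,
\]
and \eqref{eq:F} holds.

\emph{The perturbation.} Let $S=\{y:2<|y|<3\}$ and $\chi(y)=(|y|-2)_+^2(3-|y|)_+^2$. This function is $C^1$ and positive exactly on $S$, and both $\chi$ and $\nabla\chi$ vanish outside $S$. Let $\ell(t)=e^t/(1+e^t)$, so that $0<\ell<1$ and $0<\ell'=\ell(1-\ell)\le\frac14$. For $\varepsilon>0$ put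
\[
w(x)=\varepsilon\,\ell(x_n)\chi(y),\qquad J(x)=\varepsilon\,\chi(y)\,e_n,\qquad v=u+w .
\]
Outside the channel $S\times\mathbb R$, the quantities $w$, $\nabla w$ and $J$ vanish. In the channel, $J\cdot\nabla w=\varepsilon^2\chi^2\ell'>0$, $|\nabla w|+|J|\le C\varepsilon$, and $|\nabla u|\ge\gamma3^{-\gamma-1}$. This lower bound is the reason for placing the channel in $\{|y|>1\}$ at bounded distance from the axis. It lets us fix $\varepsilon$ so small that $|\nabla w|\le\rho_0|\nabla u|$ and $|J|\le\frac{d_0}{24}|\nabla u|^{p-1}$ in the whole channel. Then $x\mapsto(\nabla u(x),\nabla w(x),J(x))$ maps $S\times\mathbb R$ continuously into the set $\Lambda$ of Lemma~\ref{lem:interp}.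

\emph{The operator.} For $x\notin S\times\mathbb R$ let $\Psi(x,\xi)=|\xi|^p$. For $x\in S\times\mathbb R$ let $\Psi(x,\cdot)$ be the function of Lemma~\ref{lem:interp} for $\xi_0=\nabla u(x)$, $\eta=\nabla w(x)$, $f=J(x)$. Put $\mathcal A(x,\xi)=\nabla_\xi\Psi(x,\xi)$. By part (iii) of the lemma, $\mathcal A$ is continuous on $(S\times\mathbb R)\times\mathbb R^n$; off the open set $S\times\mathbb R$ it equals $p|\xi|^{p-2}\xi$. So $\mathcal A$ is Borel in $x$ and continuous in $\xi$. By part (iv) and $1\le p\le2^p$, conditions (A2) and (A3) hold with $\alpha=1$, $\beta=2^pC_\Psi$.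

\emph{Both $u$ and $v$ are solutions.} By part (ii) of the lemma inside the channel, and by definition outside it, $\mathcal A(x,\nabla u)=G$ and $\mathcal A(x,\nabla v)=G+J$ a.e. Since $\int J\cdot\nabla\varphi\,dx=\varepsilon\int\chi(y)\int\partial_{x_n}\varphi\,dx_n\,dy=0$, \eqref{eq:G} gives
\begin{equation}\label{eq:both}
\int\mathcal A(x,\nabla u)\cdot\nabla\varphi\,dx=\int\mathcal A(x,\nabla v)\cdot\nabla\varphi\,dx=\int\varphi\,d\sigma\qquad(\varphi\in C_c^\infty(\mathbb R^n)).
\end{equation}
Thus $u$ and $v$ are bounded, nonnegative, locally Lipschitz weak supersolutions. A continuous weak supersolution $z$ is $\mathcal A$-superharmonic. Indeed, let $g\in C(\overline D)$ be $\mathcal A$-harmonic in a bounded open set $D$ with $g\le z$ on $\partial D$, and let $\delta>0$. The function $\phi=(g-z-\delta)_+$ vanishes near $\partial D$, so it is an admissible test function, and subtracting the relations for $g$ and $z$ gives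
\[
\int_{\{\phi>0\}}\big(\mathcal A(x,\nabla g)-\mathcal A(x,\nabla z)\big)\cdot(\nabla g-\nabla z)\,dx\le0 .
\]
By (A3), $\nabla\phi=0$ a.e.; as $\phi$ has compact support, $\phi=0$. Letting $\delta\to0$ gives $g\le z$ in $D$. Since $u,v$ are bounded, their generalized gradients are the usual ones, and \eqref{eq:both} says $\mu[u]=\mu[v]=\sigma$. For $|y|\ge3$ both functions equal $|y|^{-\gamma}$, which tends to $0$ as $|y|\to\infty$, so the condition at infinity holds. Finally $u\le v$ everywhere and $u<v$ in the channel. Since $v\le u$ fails, $v$ is not minimal.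
\end{proof}

\begin{remark}
The hypothesis $p<n-1$ says that $p$ is smaller than the dimension of the cross-section $\mathbb R^{n-1}$. It makes $\gamma$ positive, so that $u$ decays in $y$, and it makes $\mathbf W_{1,p}\sigma(0)$ converge. For $p\ge n-1$ surface measure on the cylinder violates \eqref{eq:F}: around any center, $\sigma(B_t(x))\ge ct$ for large $t$, and $\int^\infty t^{(p+1-n)/(p-1)}\,dt/t=\infty$.
\end{remark}

\section{The energy identity for two ordered solutions}\label{sec:identity}

We turn to Theorem~\ref{thm:unique}. In this section $\sigma\ll\operatorname{cap}_p$, and $u\le v$ are two solutions of \eqref{eq:main}, possibly unbounded. We keep the notation $w,\nabla w,J,H$ of Section~\ref{sec:mechanism}, now with generalized gradients; $w$ is defined and finite off the null set $\{v=\infty\}$. We abbreviate $\mathcal A(\nabla z)=\mathcal A(x,\nabla z)$ and $z_m=\min\{z,m\}$.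

The derivation of \eqref{eq:energy} used $H(w)\varphi$ as a test function. Now only the truncations of $u$ and $v$ are known to lie in $W^{1,p}_{\rm loc}$, and $w$ may be bounded where both are large, so $H(w)$ is not known to be a Sobolev function. We therefore cut away the set where $v$ is large and show that the error disappears in the limit. Two estimates are needed. The first bounds the flux density $|\nabla z|^{p-1}$ by the infimum of $z$; it will also be the main tool of Section~\ref{sec:spheres}.

\begin{lemma}\label{lem:grad}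
For $z\in\{u,v\}$ and every ball $B_r(x)$,
\[
\int_{B_r(x)}|\nabla z|^{p-1}\,dy\le Cr^{n-p+1}\Big(\inf_{B_r(x)}z\Big)^{p-1}.
\]
In particular $|\nabla z|^{p-1}$ and $J$ are locally integrable.
\end{lemma}

\begin{proof}
Let $k,\tau>0$ and $\zeta=z_k+\tau$. By (P2), $\zeta$ is a weak supersolution with $\tau\le\zeta\le k+\tau$. Fix $\delta$, depending only on $n,p$, with $0<\delta<\min\{p-1,\frac p{n-p}\}$; then $p-1-\delta$ and $(1+\delta)(p-1)$ lie in the range $(0,\frac{n(p-1)}{n-p})$ of (P4). Let $\eta\in C_c^\infty(B_{2r}(x))$ satisfy $0\le\eta\le1$, $\eta=1$ on $B_r(x)$, $|\nabla\eta|\le C/r$. Testing with $\zeta^{-\delta}\eta^p\ge0$ and using (A2) gives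
\[
\delta\alpha\int|\nabla\zeta|^p\zeta^{-1-\delta}\eta^p\le p\beta\int\big(|\nabla\zeta|^p\zeta^{-1-\delta}\eta^p\big)^{\frac{p-1}p}\big(\zeta^{p-1-\delta}|\nabla\eta|^p\big)^{\frac1p}.
\]
Apply H\"older's inequality on the right and divide by the power $\frac{p-1}p$ of the finite integral on the left. With $m=\inf_{B_r(x)}\zeta$ and (P4),
\[
\int_{B_r(x)}|\nabla\zeta|^p\zeta^{-1-\delta}\le Cr^{-p}\int_{B_{2r}(x)}\zeta^{p-1-\delta}\le Cr^{n-p}m^{p-1-\delta}.
\]
By H\"older's inequality and (P4) again,
\begin{align*}
\int_{B_r(x)}|\nabla\zeta|^{p-1}&\le\Big(\int_{B_r(x)}|\nabla\zeta|^p\zeta^{-1-\delta}\Big)^{\frac{p-1}p}\Big(\int_{B_r(x)}\zeta^{(1+\delta)(p-1)}\Big)^{\frac1p}\\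
&\le C\big(r^{n-p}m^{p-1-\delta}\big)^{\frac{p-1}p}\big(r^nm^{(1+\delta)(p-1)}\big)^{\frac1p}=Cr^{n-p+1}m^{p-1}.
\end{align*}
Here $\nabla\zeta=\nabla z_k$ and $m\le\inf_{B_r(x)}z+\tau$. Let $\tau\to0$, and then $k\to\infty$ with Fatou's lemma. The infimum is finite because $z<\infty$ a.e.
\end{proof}

The second estimate says that the energy below height $m$ grows more slowly than $m$.

\begin{lemma}\label{lem:levels}
For $z\in\{u,v\}$ and every ball $B$, $\ \displaystyle\frac1m\int_{B\cap\{z<2m\}}|\nabla z|^p\,dx\to0$ as $m\to\infty$.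
\end{lemma}

\begin{proof}
Take $\varphi\in C_c^\infty(\mathbb R^n)$ with $\varphi\ge\mathbf 1_B$, apply (P3) with $h(s)=\min\{s_+,2m\}$, and divide by $m$:
\[
\frac1m\int_{\{z<2m\}}\mathcal A(\nabla z)\cdot\nabla z\,\varphi\,dx=\int\frac{z_{2m}}m\,\varphi\,d\sigma-\int\frac{z_{2m}}m\,\mathcal A(\nabla z)\cdot\nabla\varphi\,dx .
\]
The left side is at least $\alpha$ times the quantity in the lemma. The functions $z_{2m}/m$ are bounded by $2$ and tend to $0$ on $\{z<\infty\}$, hence $\sigma$-a.e.\ and Lebesgue-a.e. Both terms on the right tend to $0$ by dominated convergence, the second because $|\mathcal A(\nabla z)|\le\beta|\nabla z|^{p-1}\in L^1_{\rm loc}$.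
\end{proof}

\begin{remark}
The lemma fails without $\sigma\ll\operatorname{cap}_p$. Let $z=c|x|^{-(n-p)/(p-1)}$ be the fundamental solution of the $p$-Laplacian, with $c$ chosen so that $\int_{\partial B_s}|\nabla z|^{p-1}\,d\mathcal H^{n-1}=1$ for all $s>0$. In polar coordinates $\int_{B_1\cap\{z<2m\}}|\nabla z|^p\,dx=2m-c$ for $2m>c$, and the limit is $2$.
\end{remark}

To subtract the equations for $u$ and $v$ we need one test function for both, and it depends on both. So (P3) must be extended beyond smooth $\varphi$.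

\begin{lemma}\label{lem:extend}
Let $z\in\{u,v\}$, and let $h$ be as in \textup{(P3)}, piecewise linear, with $h=0$ on $[M,\infty)$ for some $M$. Then the identity in \textup{(P3)} holds for $z$ with $\varphi$ replaced by any bounded, Borel, quasicontinuous $\Phi\in W^{1,p}(\mathbb R^n)$ with compact support.
\end{lemma}

\begin{proof}
The mollifications $\Phi_j\in C_c^\infty(\mathbb R^n)$ of $\Phi$ are supported in a fixed ball, are uniformly bounded, and converge to $\Phi$ in $W^{1,p}$. By (P5) a subsequence converges to $\Phi$ q.e., hence $\sigma$-a.e.\ and Lebesgue-a.e. Since $h(z)$ and $h'(z)\nabla z$ vanish a.e.\ on $\{z\ge M\}$ and $\nabla z=\nabla z_M$ on $\{z<M\}$, we have $\mathcal A(\nabla z)\cdot\nabla z\,h'(z)\in L^1_{\rm loc}$ and $\mathcal A(\nabla z)h(z)\in L^{p'}_{\rm loc}$. Pass to the limit in (P3) for $\Phi_j$: by dominated convergence in the first and third integrals, by H\"older's inequality in the second.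
\end{proof}

For $m\ge1$ let $h_m(s)=\min\{1,(2-s/m)_+\}$, which is $1$ for $s\le m$ and $0$ for $s\ge2m$, and let $g_m=H(v_{2m}-u_{2m})$. By (P2) and (P6), $g_m$ and $h_m(v)=h_m(v_{2m})$ are bounded, Borel, quasicontinuous functions in $W^{1,p}_{\rm loc}$. On $\{v<2m\}$ also $u<2m$, so there
\begin{equation}\label{eq:gm}
g_m=H(w),\qquad\nabla g_m=H'(w)\nabla w\ \text{ a.e.}
\end{equation}

\begin{proposition}\label{prop:identity}
For all $\varepsilon,k>0$ and every Lipschitz $\varphi\ge0$ with compact support, identity \eqref{eq:energy} holds for $u\le v$ as above.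
\end{proposition}

\begin{proof}
Let $\Phi=g_m\varphi$ and $\widetilde\Phi=h_m(v)\Phi$. Both satisfy the hypotheses of Lemma~\ref{lem:extend}, and $\nabla\widetilde\Phi=h_m'(v)\Phi\nabla v+h_m(v)\nabla\Phi$. The renormalized equation for $v$, with $h=h_m$ and test function $\Phi$, therefore reads
\[
\int\mathcal A(\nabla v)\cdot\nabla\widetilde\Phi\,dx=\int\widetilde\Phi\,d\sigma .
\]
Now take the equation for $u$, with $h=h_{2m}$ and test function $\widetilde\Phi$. On $\{v\ge2m\}$ we have $\widetilde\Phi=0$ everywhere and $\nabla\widetilde\Phi=0$ a.e. On $\{v<2m\}$ we have $u<2m$, so $h_{2m}(u)=1$ and $h_{2m}'(u)=0$. This is where the order $u\le v$ enters: cutting off the large values of $v$ also cuts off those of $u$. We obtain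
\[
\int\mathcal A(\nabla u)\cdot\nabla\widetilde\Phi\,dx=\int\widetilde\Phi\,d\sigma .
\]
Subtracting and using \eqref{eq:gm},
\[
\int h_m(v)H'(w)\,J\cdot\nabla w\,\varphi+\int h_m(v)H(w)\,J\cdot\nabla\varphi+\int h_m'(v)H(w)\,\varphi\,J\cdot\nabla v=0 ,
\]
where each integral converges absolutely, since on $\{v<2m\}$ both gradients are locally in $L^p$. In the third term $|h_m'|\le\frac1m$, $H\le k$, and $|J\cdot\nabla v|\le\beta(|\nabla v|^p+|\nabla u|^{p-1}|\nabla v|)\le\beta(2|\nabla v|^p+|\nabla u|^p)$. If $B$ is a ball containing $\operatorname{supp}\varphi$, the term is at most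
\[
\frac{2\beta k\sup\varphi}m\Big(\int_{B\cap\{v<2m\}}|\nabla v|^p+\int_{B\cap\{u<2m\}}|\nabla u|^p\Big)
\]
in absolute value, and this tends to $0$ by Lemma~\ref{lem:levels}. As $m\to\infty$, $h_m(v)$ increases to $1$ a.e. The first term converges by monotone convergence, since $J\cdot\nabla w\ge0$, and the second by dominated convergence, since $J\in L^1_{\rm loc}$.
\end{proof}

We can now reduce uniqueness to a flux estimate.

\begin{proposition}\label{prop:criterion}
Suppose that for every $\varepsilon>0$ there are radii $R_j\to\infty$ and Lipschitz functions $\varphi_j\ge0$ with compact support, $\varphi_j=1$ on $B_{R_j}$, such that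
\begin{equation}\label{eq:fluxzero}
\int_{\{v>\varepsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)|\nabla\varphi_j|\,dx\to0 .
\end{equation}
Then $u=v$.
\end{proposition}

\begin{proof}
Fix $\varepsilon,k>0$. The function $H(w)$ is at most $k$ and vanishes outside $\{w>\varepsilon\}$, which is contained in $\{v>\varepsilon\}$ because $u\ge0$. By Proposition~\ref{prop:identity} and (A2),
\[
\int_{B_{R_j}}H'(w)\,J\cdot\nabla w\,dx\le\beta k\int_{\{v>\varepsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)|\nabla\varphi_j|\,dx\to0 .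
\]
The integrand on the left is nonnegative, so it vanishes a.e.\ in $\mathbb R^n$, and (A3) gives $H'(w)\nabla w=0$ a.e.

A generalized gradient that vanishes does not at once give a constant, so we return to the Sobolev functions $h_m(v)g_m$. By \eqref{eq:gm}, $h_m(v)g_m=h_m(v)H(w)$ a.e.\ and $\nabla(h_m(v)g_m)=h_m'(v)H(w)\nabla v$ a.e. For every ball $B$,
\[
\int_B|\nabla(h_m(v)g_m)|^p\,dx\le\frac{k^p}{m^p}\int_{B\cap\{v<2m\}}|\nabla v|^p\,dx\to0
\]
by Lemma~\ref{lem:levels}. Since $h_m(v)g_m\to H(w)$ boundedly and a.e., the distributional gradient of $H(w)$ is zero, and $H_{\varepsilon,k}(w)$ is a.e.\ constant. Apply this with $\varepsilon=1/i$ and integer $k$. Letting $i\to\infty$ shows that $\min\{w,k\}$ is a.e.\ constant, and letting $k\to\infty$ shows that $w=c$ a.e., where $0\le c<\infty$ since $w<\infty$ a.e. By (P2), $v=u+c$ everywhere. Then $v\ge c$, and $\liminf_{|x|\to\infty}v=0$ forces $c=0$.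
\end{proof}

\section{The flux through good spheres}\label{sec:spheres}

In this section $u\le v$ are as in Section~\ref{sec:identity}, and $\sigma$ also satisfies \eqref{eq:F}. We construct cutoff functions with property \eqref{eq:fluxzero}. For $0\le a<b\le\infty$ let
\[
W(x;a,b)=\int_a^b\Big(\frac{\sigma(B_t(x))}{t^{n-p}}\Big)^{\frac1{p-1}}\frac{dt}t
\]
be the part of the Wolff potential that comes from the scales between $a$ and $b$. We split the scales at $t=1$. On most spheres, along a suitable sequence of radii, the large scales contribute little. At a point of such a sphere $v$ can exceed $\varepsilon$ only if $\sigma$ is concentrated at some scale below $1$, and the mass found at that scale pays for the flux.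

\subsection{Small scales}
Lemma~\ref{lem:grad} bounds the flux density on a ball by the infimum of the solution. The infimum over a ball of radius $r$ does not feel the scales below $r$, because mass cannot be concentrated near all points of the ball at once.

\begin{lemma}\label{lem:inf}
For every ball, $\ \inf_{B_r(x)}v\le C\,W(x;r,\infty)$.
\end{lemma}

\begin{proof}
By (P1) it suffices to find $y\in B_r(x)$ with $\mathbf W_{1,p}\sigma(y)\le CW(x;r,\infty)$. For $y\in B_r(x)$ and $t\ge r$ we have $B_t(y)\subset B_{2t}(x)$, and the substitution $t\mapsto2t$ gives $W(y;r,\infty)\le2^{\frac{n-p}{p-1}}W(x;2r,\infty)$.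

For the scales below $r$ let $M=\sigma(B_{2r}(x))$ and $r_j=2^{-j}r$, $j\ge0$. By Fubini's theorem,
\[
\int_{B_r(x)}\sigma(B_{r_j}(y))\,dy=\int_{B_{2r}(x)}|B_{r_j}(z)\cap B_r(x)|\,d\sigma(z)\le2^{-jn}|B_r|\,M .
\]
If $M>0$, Chebyshev's inequality shows that the set of $y\in B_r(x)$ with $\sigma(B_{r_j}(y))>4\cdot2^{-j(n-1)}M$ has measure at most $2^{-j}|B_r|/4$. These bounds add up to $|B_r|/2$, so some $y\in B_r(x)$ has $\sigma(B_{r_j}(y))\le4\cdot2^{-j(n-1)}M$ for all $j\ge0$. If $M=0$, every $y$ has this property. On $[r_{j+1},r_j]$ we use $\sigma(B_t(y))\le\sigma(B_{r_j}(y))$ and $t^{p-n}\le r_{j+1}^{p-n}$, and get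
\[
W(y;0,r)\le C\sum_{j\ge0}\big(2^{-j(n-1)}2^{j(n-p)}Mr^{p-n}\big)^{\frac1{p-1}}=C\big(Mr^{p-n}\big)^{\frac1{p-1}}\sum_{j\ge0}2^{-j}.
\]
Finally $(Mr^{p-n})^{1/(p-1)}\le CW(x;2r,4r)$, because $\sigma(B_t(x))\ge M$ and $t^{p-n}\ge(4r)^{p-n}$ for $2r\le t\le4r$.
\end{proof}

\begin{lemma}\label{lem:flux}
Let $R\ge1$ and $\varepsilon>0$, and let $E\subset B_{2R}$ be a Borel set such that $C_0W(x;1,\infty)\le\varepsilon/2$ for all $x\in E$. Then
\[
\int_{E\cap\{v>\varepsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)\,dx\le C\sigma(B_{3R}),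
\]
where $C$ does not depend on $R$, $\varepsilon$ or $E$.
\end{lemma}

\begin{proof}
We use a stopping-scale argument: at each point we select the largest scale at which $\sigma$ is concentrated. At that scale there is enough mass, and above it there is so little that $\inf v$ is of order $\varepsilon$. The threshold $\theta t^{n-p+1}$ is chosen to match the power of the radius in Lemma~\ref{lem:grad}; it lies below the critical power $t^{n-p}$ by a factor $t$, which makes the sum over scales converge. Define $\theta>0$ by $(p-1)C_0\theta^{1/(p-1)}=\varepsilon/2$, so that $\theta=c\,\varepsilon^{p-1}$.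

Let $x\in E$ with $v(x)>\varepsilon$. Some $t\in(0,1]$ satisfies
\begin{equation}\label{eq:stop}
\sigma(B_t(x))\ge\theta\,t^{n-p+1}.
\end{equation}
Otherwise $W(x;0,1)\le\int_0^1(\theta t)^{1/(p-1)}\frac{dt}t=(p-1)\theta^{1/(p-1)}$, and (P1) gives $v(x)\le\frac\varepsilon2+\frac\varepsilon2$, a contradiction. Let $\rho=\rho_x\in(0,1]$ be the supremum of such $t$. If $t_i\le\rho$ satisfy \eqref{eq:stop} and $t_i\to\rho$, then $\sigma(B_\rho(x))\ge\sigma(B_{t_i}(x))\ge\theta t_i^{n-p+1}$, so \eqref{eq:stop} holds for $t=\rho$. It fails for $\rho<t\le1$, so $W(x;\rho,1)\le(p-1)\theta^{1/(p-1)}$. By Lemma~\ref{lem:inf},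
\[
\inf_{B_{5\rho}(x)}u\le\inf_{B_{5\rho}(x)}v\le C\big(W(x;\rho,1)+W(x;1,\infty)\big)\le C\varepsilon .
\]
Lemma~\ref{lem:grad} and \eqref{eq:stop} at $t=\rho$ give
\[
\int_{B_{5\rho}(x)}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)\,dy\le C\rho^{n-p+1}\varepsilon^{p-1}\le C\varepsilon^{p-1}\theta^{-1}\sigma(B_\rho(x))=C\sigma(B_\rho(x)).
\]
By (P7) there are countably many disjoint balls $B_{\rho_i}(x_i)$ of this family such that the balls $B_{5\rho_i}(x_i)$ cover $E\cap\{v>\varepsilon\}$. The disjoint balls lie in $B_{2R+1}\subset B_{3R}$. Summing over $i$ proves the lemma.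
\end{proof}

\subsection{Large scales}
We need a set $E$ on which the gradient of a cutoff function can live and on which $W(\cdot\,;1,\infty)$ is uniformly small. The whole annulus $B_{2R}\setminus B_R$ will not do, since it may contain isolated lumps of mass of unit size. We keep only the spheres that avoid such lumps at all scales. For $R>0$ put
\[
\omega(R)=\Big(\frac{\sigma(B_{3R})}{R^{n-p}}\Big)^{\frac1{p-1}},\qquad c_R=\frac{\sigma(B_{3R})}R=\omega(R)^{p-1}R^{n-p-1}.
\]

\begin{lemma}\label{lem:omega}
We have $\int_1^\infty\omega(t)\frac{dt}t<\infty$ and $\omega(R)\to0$ as $R\to\infty$.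
\end{lemma}

\begin{proof}
Let $\mathbf W_{1,p}\sigma(x_0)<\infty$. For $t\ge|x_0|$ we have $B_{3t}\subset B_{4t}(x_0)$, so $\int_{|x_0|}^\infty\omega\frac{dt}t\le4^{\frac{n-p}{p-1}}\mathbf W_{1,p}\sigma(x_0)$; and $\omega$ is bounded on $[1,1+|x_0|]$. For $R\le t\le2R$ we have $\omega(R)\le2^{\frac{n-p}{p-1}}\omega(t)$, so $\omega(R)\le C\int_R^{2R}\omega\frac{dt}t\to0$.
\end{proof}

The number $c_R$ is, up to the factor $3$, the average mass per unit of radius in $B_{3R}$. Call a radius good if no shell around it carries much more than its share: for $R\ge1$ let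
\[
\mathcal G_R=\big\{s\in(R,2R):\ \sigma(\{z:||z|-s|<t\})\le12\,c_R\,t\ \text{ for all }0<t\le R\big\},\qquad\Gamma_R=\{x:|x|\in\mathcal G_R\}.
\]

\begin{lemma}\label{lem:good}
The set $\mathcal G_R$ is relatively closed in $(R,2R)$ and $|\mathcal G_R|\ge R/2$. For $x\in\Gamma_R$,
\begin{equation}\label{eq:tail}
W(x;1,\infty)\le(12c_R)^{\frac1{p-1}}\int_1^Rt^{\frac{p+1-n}{p-1}}\frac{dt}t+\int_R^\infty\omega(t)\frac{dt}t .
\end{equation}
\end{lemma}

\begin{proof}
For fixed $t$, the function $s\mapsto\sigma(\{||z|-s|<t\})$ is lower semicontinuous by Fatou's lemma, because the shells are open. So the set of bad radii, a union over $t$ of strict superlevel sets, is open. All shells in question lie in $B_{3R}$; if $c_R=0$, every radius is good. Let $c_R>0$ and let $K$ be a compact set of bad radii. Cover $K$ by finitely many intervals $(s_i-t_i,s_i+t_i)$ with $s_i\in K$, $t_i\le R$ and $\sigma(\{||z|-s_i|<t_i\})>12c_Rt_i$. By (P7), pass to a disjoint subfamily whose threefold enlargements cover $K$. The corresponding shells are disjoint,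 so
\[
|K|\le\sum_i6t_i\le\frac6{12c_R}\,\sigma(B_{3R})=\frac R2 .
\]
Hence the bad radii have measure at most $R/2$.

Let $x\in\Gamma_R$. For $t\le R$ the ball $B_t(x)$ lies in the shell $\{||z|-|x||<t\}$, so $\sigma(B_t(x))\le12c_Rt$. For $t\ge R$ it lies in $B_{2R+t}\subset B_{3t}$, so $(\sigma(B_t(x))t^{p-n})^{1/(p-1)}\le\omega(t)$. Integrating gives \eqref{eq:tail}.
\end{proof}

The next lemma is the only place where the alternative in Theorem~\ref{thm:unique} is used.

\begin{lemma}\label{lem:radii}
Assume $p\ge n-1$, or $p<n-1$ and $\liminf_{R\to\infty}\sigma(B_R)/R=0$. Then there are $R_j\to\infty$ such that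
\[
c_{R_j}\to0\qquad\text{and}\qquad q_j:=\sup_{x\in\Gamma_{R_j}}W(x;1,\infty)\to0 .
\]
\end{lemma}

\begin{proof}
The second term in \eqref{eq:tail} tends to $0$ as $R\to\infty$ by Lemma~\ref{lem:omega}. Call the first term $I(R)$.

\emph{Case $p>n-1$.} The largest scale dominates: $I(R)\le C\big(c_RR^{p+1-n}\big)^{1/(p-1)}=C\omega(R)\to0$. Also $c_R=\omega(R)^{p-1}R^{n-p-1}\to0$. Any sequence $R_j\to\infty$ works.

\emph{Case $p=n-1$.} All scales contribute equally: $c_R=\omega(R)^{p-1}\to0$ and $I(R)=C\omega(R)\log R$. Here $\omega(R)\to0$ is not enough, and we use the integrability in Lemma~\ref{lem:omega}. If $\omega(R)\log R\ge\delta>0$ for all large $R$, then $\int^\infty\omega\frac{dR}R\ge\delta\int^\infty\frac{dR}{R\log R}=\infty$, which is false. So $\omega(R_j)\log R_j\to0$ for some $R_j\to\infty$.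

\emph{Case $p<n-1$.} The smallest scale dominates: the integral in $I(R)$ is bounded by $\frac{p-1}{n-1-p}$, so $I(R)\le Cc_R^{1/(p-1)}$. Since $c_R=3\,\sigma(B_{3R})/(3R)$, the growth hypothesis gives $R_j\to\infty$ with $c_{R_j}\to0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:unique}}

\begin{proof}
By the existence result recalled in the introduction, \eqref{eq:main} has a minimal solution $u$. Let $v$ be any solution; then $u\le v$, and Sections~\ref{sec:identity} and~\ref{sec:spheres} apply. Take $R_j\ge1$ from Lemma~\ref{lem:radii} and let the cutoff decrease only across good spheres: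
\[
\varphi_j(x)=1-\frac{|\mathcal G_{R_j}\cap(0,|x|)|}{|\mathcal G_{R_j}|}.
\]
The function $s\mapsto|\mathcal G_{R_j}\cap(0,s)|$ is $1$-Lipschitz, with derivative $\mathbf 1_{\mathcal G_{R_j}}$ for a.e.\ $s$ by the Lebesgue density theorem. Hence $\varphi_j$ is Lipschitz, $0\le\varphi_j\le1$, $\varphi_j=1$ on $B_{R_j}$, $\varphi_j=0$ outside $B_{2R_j}$, and $|\nabla\varphi_j|\le\frac2{R_j}\mathbf 1_{\Gamma_{R_j}}$ a.e.\ by Lemma~\ref{lem:good}. Fix $\varepsilon>0$. For large $j$ we have $C_0q_j\le\varepsilon/2$, and Lemma~\ref{lem:flux} with $E=\Gamma_{R_j}$ gives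
\[
\int_{\{v>\varepsilon\}}\big(|\nabla u|^{p-1}+|\nabla v|^{p-1}\big)|\nabla\varphi_j|\,dx\le\frac2{R_j}\,C\sigma(B_{3R_j})=2C\,c_{R_j}\to0 .
\]
By Proposition~\ref{prop:criterion}, $v=u$.
\end{proof}

\begin{remark}
For the measure of Theorem~\ref{thm:counter} both conclusions of Lemma~\ref{lem:radii} fail. The mass of $B_{3R}$ is comparable to $R$, so $c_R$ stays bounded below. Every sphere of radius larger than $1$ meets the cylinder $\Sigma$, and $W(\cdot\,;1,\infty)$ is a positive constant on $\Sigma$, because $\sigma$ is invariant under rotations in $y$ and translations in $x_n$.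
\end{remark}

\begin{thebibliography}{9}

\bibitem{HKM} Heinonen, Kilpel\"ainen and Martio, \emph{Nonlinear Potential Theory of Degenerate Elliptic Equations}.

\bibitem{KKT} Kilpel\"ainen, Kuusi and Tuhola-Kujanp\"a\"a, \emph{Superharmonic functions are locally renormalized solutions}, Ann. IHP Anal. Non Lin\'eaire 28 (2011).

\bibitem{KM} Kilpel\"ainen and Mal\'y, Acta Math. 172 (1994).

\bibitem{PV} Nguyen Cong Phuc and Igor E. Verbitsky, \emph{Uniqueness of entire solutions to quasilinear equations of $p$-Laplace type}, arXiv:2208.13272 (2022).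

\bibitem{Tru} Trudinger, Comm. Pure Appl. Math. 20 (1967).

\end{thebibliography}
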